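\title{Lie groupoid cohomology along morphisms with highly connected fibers}

\begin{abstract}
Let $f\colon H\to G$ be a morphism of Lie groupoids such that $H^0\times_{G^0}G^1\to G^0$ is a surjective submersion, and let $\mathcal O(M)$ be the simplicial sheaf of smooth or holomorphic sections of a $G$-module $M$. We prove a conjecture of Lackman: if the groupoid fibers of $f$ are $n$-connected, then $H^*(B^\bullet G,\mathcal O(M))\to H^*(B^\bullet H,f^{\bullet-1}\mathcal O(M))$ is bijective in degrees at most $n$ and injective in degree $n+1$. It is enough that the reduced homology of the fibers vanishes up to degree $n$, with coefficients in any commutative ring that acts on $M$. The range is sharp, and the homological condition is detected by the conclusion. The proof compares both sides with a bisimplicial manifold, removes the dependence of germs on the fiber directions by a filtration, and ends with a comparison theorem for submersions that need not be proper.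
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $Y\to X$ be a fiber bundle of manifolds with $n$-connected fiber $F$, and let $A$ be an abelian group. In the Leray--Serre spectral sequence $E_2^{p,q}=H^p(X;H^q(F;A))$ the rows $1\le q\le n$ vanish and the bottom row is $H^*(X;A)$. The first differential that can reach the bottom row goes from $E^{0,n+1}$ to $H^{n+2}(X;A)$. So $H^*(X;A)\to H^*(Y;A)$ is bijective in degrees $\le n$ and injective in degree $n+1$, and one expects nothing more. This paper proves the same statement for morphisms of Lie groupoids, in a setting where two features of that argument are lost: the map is a submersion with no local triviality, and the coefficients are sheaves of smooth sections rather than locally constant sheaves.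

\subsection{Groupoid cohomology with coefficients in a module}

We work in either the smooth or the holomorphic category, and ``manifold'', ``smooth'' and ``section'' are read in that category. Manifolds are Hausdorff and second countable; components may have different dimensions. Topological statements about complex manifolds refer to the underlying smooth manifolds.

Let $G$ be a Lie groupoid with objects $G^0$, arrows $G^1$, source $s$ and target $t$. Its \emph{nerve} $B^\bullet G$ is the simplicial manifold with $B^0G=G^0$ and
\[
B^kG=\{(g_1,\dots,g_k): s(g_i)=t(g_{i+1})\}\qquad(k\ge1).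
\]
For $k\ge2$ the face $d_0$ deletes $g_1$, the face $d_k$ deletes $g_k$, and $d_i$ with $0<i<k$ replaces $(g_i,g_{i+1})$ by $g_ig_{i+1}$; for $k=1$, $d_0=s$ and $d_1=t$. The degeneracy $s_i$ inserts a unit in position $i+1$. Let $\tau_k\colon B^kG\to G^0$ be $\tau_k(g_1,\dots,g_k)=t(g_1)$, with $\tau_0=\mathrm{id}$. The classifying space $BG$ is the geometric realization of the nerve.

A \emph{$G$-module} is a surjective submersion $M\to G^0$ whose fibers are abelian Lie groups, with smooth fiberwise addition, inversion and zero section, together with a smooth left action $(g,m)\mapsto g\cdot m$ of $G$ by group isomorphisms $M_{s(g)}\to M_{t(g)}$. Let $\mathcal O(M)_k$ be the sheaf of smooth local sections of the bundle of groups $B^kG\times_{\tau_k,G^0}M\to B^kG$. The faces $d_i$ with $i\ge1$ and all degeneracies commute with $\tau$ and act on sections by ordinary pullback. The face $d_0$ changes the base point, and the action corrects this: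
\[
(d_0^*\sigma)(g_1,\dots,g_k)=g_1\cdot\sigma\bigl(d_0(g_1,\dots,g_k)\bigr).
\]
This makes $\mathcal O(M)$ a sheaf of abelian groups on the simplicial manifold $B^\bullet G$. The \emph{cohomology of $G$ with coefficients in $M$} is its derived cohomology $H^*(B^\bullet G,\mathcal O(M))$: resolve $\mathcal O(M)$ by simplicial sheaves that are acyclic on each $B^kG$, for instance injective ones, take global sections on each $B^kG$, and form the total complex with the alternating sum of the face maps. When the sheaves $\mathcal O(M)_k$ are themselves acyclic, as for a smooth vector bundle $M$ by partitions of unity, this is the cohomology of the complex of smooth cochains.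

A morphism $f\colon H\to G$ induces $f^\bullet\colon B^\bullet H\to B^\bullet G$. Let $f^{\bullet-1}\mathcal O(M)$ be the simplicial sheaf on $B^\bullet H$ whose $k$-th component is the sheaf-theoretic inverse image $(f^k)^{-1}\mathcal O(M)_k$. Its stalk at a point $h$ consists of germs at $f^k(h)$ of sections \emph{on $B^kG$}. The unit $\mathcal O(M)\to f^\bullet_*f^{\bullet-1}\mathcal O(M)$ of the adjunction induces the \emph{natural map}
\begin{equation}\label{eq:natural}
H^*(B^\bullet G,\mathcal O(M))\longrightarrow H^*(B^\bullet H,f^{\bullet-1}\mathcal O(M)).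
\end{equation}

\subsection{The fibers of a morphism}

An object $y$ of $H$ lies over an object $x$ of $G$, in the sense appropriate to groupoids, when an arrow from $x$ to $f(y)$ has been chosen. So let
\[
P=H^0\times_{f,G^0,t}G^1=\{(y,g): f(y)=t(g)\},\qquad P\to G^0,\quad (y,g)\mapsto s(g).
\]
It is a manifold because $t$ is a submersion. The groupoid $H$ acts on $P$ by $h\cdot(y,g)=(t(h),f(h)g)$ for $s(h)=y$, and the action preserves each fiber $P_x$ of $P\to G^0$. The \emph{fiber of $f$ over $x$} is the action groupoid $H\ltimes P_x$, whose arrows are the pairs $(h,z)\colon z\to h\cdot z$. It is \emph{$n$-connected} if $B(H\ltimes P_x)$ is nonempty and $\pi_i=0$ for $0\le i\le n$ and all base points. Two cases show what \eqref{eq:natural} measures.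

\begin{example}[Maps of manifolds]\label{ex:unit}
Let $H$ and $G$ be the unit groupoids of manifolds $Y$ and $X$. Their nerves are constant, so the alternating sums of faces are alternately $0$ and the identity, and \eqref{eq:natural} is the pullback $H^*(X,\mathcal O(M))\to H^*(Y,f^{-1}\mathcal O(M))$. Here $P=Y$, and the fiber over $x$ is the unit groupoid of $f^{-1}(x)$, with classifying space $f^{-1}(x)$. The sheaf $f^{-1}\mathcal O(M)$ restricts to a constant sheaf on each fiber; this is why the topology of the fibers governs the comparison. With all smooth sections on $Y$ in place of the inverse image no such statement could hold: for $X$ a point, $Y=\mathbb R$ and $M=\mathbb R$ the map in degree $0$ would be $\mathbb R\to C^\infty(\mathbb R)$.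
\end{example}

\begin{example}[Cochains and their germs]\label{ex:germs}
Let $H$ be the unit groupoid of $G^0$ and $f$ the inclusion of the units. Then $P=G^1$ and the fibers of $f$ are the source fibers of $G$. If $G$ is a Lie group, then $B^kH$ is a point, the only fiber is the manifold $G$, and the target of \eqref{eq:natural} is the cohomology of the complex of germs at $(e,\dots,e)$ of smooth maps $G^k\to M$. The question becomes: how much of the cohomology of $G$ is determined near the identity?
\end{example}

The following statement was posed as a conjecture in \cite{Lackman}.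

\begin{quote}
\emph{Let $f\colon H\to G$ be a morphism of Lie groupoids such that $P\to G^0$ is a surjective submersion, and let $M$ be a $G$-module. If all fibers of $f$ are $n$-connected, then \eqref{eq:natural} is an isomorphism in degrees $0\le *\le n$ and an injection in degree $n+1$.}
\end{quote}

\subsection{Results}

Let $\Lambda$ be a commutative ring. A \emph{$\Lambda$-action} on $M$ is a ring homomorphism from $\Lambda$ to the ring of smooth fiberwise group endomorphisms of $M$ over $G^0$ that commute with $G$; it makes $\mathcal O(M)$ a simplicial sheaf of $\Lambda$-modules. The ring $\mathbb Z$ always acts, and $\mathbb R$ acts when $M$ is a vector bundle representation. For a space $T$, the condition ``$\tilde H_i(T;\Lambda)=0$ for $i\le n$'' means that $T$ is nonempty, the augmentation $H_0(T;\Lambda)\to\Lambda$ is bijective, and $H_i(T;\Lambda)=0$ for $1\le i\le n$.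

\begin{theorem}\label{thm:main}
Let $f\colon H\to G$ be a morphism of Lie groupoids such that $P\to G^0$ is a surjective submersion, let $M$ be a $G$-module with a $\Lambda$-action, and let $0\le n\le\infty$. If $\tilde H_i(B(H\ltimes P_x);\Lambda)=0$ for all $i\le n$ and all $x\in G^0$, then \eqref{eq:natural} is an isomorphism in degrees $*\le n$ and injective in degree $n+1$.
\end{theorem}

By the Hurewicz theorem an $n$-connected space has $\tilde H_i(\,\cdot\,;\mathbb Z)=0$ for $i\le n$, so Theorem~\ref{thm:main} with $\Lambda=\mathbb Z$ proves the conjecture. For $n=\infty$ it gives an isomorphism in all degrees when the fibers have the $\Lambda$-homology of a point. The freedom in $\Lambda$ is useful: in Example~\ref{ex:germs} with $G=SO(3)\cong\mathbb{RP}^3$ and $M$ a real representation, the fiber is only $0$-connected, but its real homology vanishes in degrees $1$ and $2$, so the theorem applies with $n=2$.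

\begin{theorem}[Sharpness]\label{thm:sharp}
For each $n\ge0$, in both categories, there are examples satisfying the hypotheses of the conjecture in which \eqref{eq:natural} is not surjective in degree $n+1$, and examples in which it is not injective in degree $n+2$.
\end{theorem}

\begin{theorem}[Converse]\label{thm:converse}
Let $f\colon H\to G$ be a morphism of Lie groupoids such that $P\to G^0$ is a surjective submersion. For $x\in G^0$ let $G^x=G\ltimes s^{-1}(x)$, with $G$ acting by left translation, and let $f^x\colon H\ltimes P_x\to G^x$ be the morphism $(h,(y,g))\mapsto(f(h),g)$. For an integer $n\ge0$ the following are equivalent.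
\begin{itemize}
\item[(a)] $\tilde H_i(B(H\ltimes P_x);\mathbb Z)=0$ for all $i\le n$ and all $x$.
\item[(b)] For all $x$ and all $G^x$-modules $N$, the natural map for $(f^x,N)$ is an isomorphism in degrees $\le n$ and injective in degree $n+1$.
\item[(c)] The same holds for all $x$ and the constant module $N=s^{-1}(x)\times\mathbb Q/\mathbb Z$, with $\mathbb Q/\mathbb Z$ discrete.
\end{itemize}
\end{theorem}

Section~\ref{sec:example} carries out the argument by hand in degree one for a Lie group, and Section~\ref{sec:tools} collects the sheaf theory that is needed. Section~\ref{sec:double} builds a double complex that receives maps from both sides of \eqref{eq:natural}; its columns collapse onto the $H$-side for formal reasons. Sections~\ref{sec:germs} and~\ref{sec:submersions} treat its rows, and Sections~\ref{sec:proof}--\ref{sec:converse} prove the three theorems.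

\section{A model case: extending the germ of a cocycle}\label{sec:example}

Take Example~\ref{ex:germs} with $G$ a Lie group. Since $B^0G$ is a point and has no higher sheaf cohomology, $H^1(B^\bullet G,\mathcal O(M))$ is the group of smooth cocycles $C\colon G\to M$, $C(ab)=C(a)+a\cdot C(b)$, modulo those of the form $a\mapsto a\cdot m-m$. The target is the same quotient for germs at $e$. Suppose that $G$ is connected and $H_1(G;\mathbb Z)=0$. We show that every germ of a cocycle extends uniquely to a cocycle on $G$; as coboundaries extend to coboundaries, this is Theorem~\ref{thm:main} in degree one.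

Let $c$ be a germ of a cocycle; note $c(e)=0$. First spread $c$ over the fiber $G$: for $(x_0,x_1)$ near the diagonal of $G\times G$ put
\[
\sigma(x_0,x_1)=x_0^{-1}\cdot c(x_0x_1^{-1}).
\]
The cocycle identity for $a=x_0x_1^{-1}$, $b=x_1x_2^{-1}$, multiplied by $x_0^{-1}$, becomes
\begin{equation}\label{eq:AS}
\sigma(x_0,x_2)=\sigma(x_0,x_1)+\sigma(x_1,x_2)
\end{equation}
near the diagonal of $G^3$. The action has disappeared. Call a smooth $u\colon U\to M$ a \emph{primitive} of $\sigma$ on the open set $U\subset G$ if $\sigma(x_0,x_1)=u(x_1)-u(x_0)$ near the diagonal of $U\times U$. Near any point $\xi$, freezing a variable gives a primitive: $u(x)=\sigma(\xi,x)$, by \eqref{eq:AS}. Two primitives differ by a locally constant function. So the obstruction to a global primitive lies in $H^1(G;M)$ with $M$ a \emph{discrete} coefficient group, and this group is $\operatorname{Hom}(H_1(G;\mathbb Z),M)=0$. Let $u$ be a global primitive with $u(e)=0$, and put $C(x)=-x\cdot u(x)$. Near $e$ we have $x^{-1}\cdot c(x)=\sigma(x,e)=-u(x)$, so $C$ extends $c$.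

To see that $C$ is a cocycle, fix $g\in G$. Since $\sigma(x_0g,x_1g)=g^{-1}\cdot\sigma(x_0,x_1)$, the function $x\mapsto g\cdot u(xg)$ is another global primitive. As $G$ is connected, it differs from $u$ by a constant, which is $g\cdot u(g)$ by evaluation at $e$. Multiplying $g\cdot u(xg)=u(x)+g\cdot u(g)$ by $-x$ gives $C(xg)=C(x)+x\cdot C(g)$. For uniqueness, let $C$ be a global cocycle with zero germ. The identity $C(x_0)=C(x_0x_1^{-1})+x_0x_1^{-1}\cdot C(x_1)$ shows that $x\mapsto x^{-1}\cdot C(x)$ is locally constant; it vanishes at $e$, so $C=0$.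

Uniqueness used only that $G$ is connected. Existence fails for $G=S^1$ and $M=\mathbb R$ with trivial action: the angle is a germ of a homomorphism, while every homomorphism $S^1\to\mathbb R$ is zero.

The argument has three steps, and each has a counterpart in the general proof. The cochain is moved to a space built from $P$ (Section~\ref{sec:double}). A change of coordinates and the freezing of variables reduce germs of smooth functions to constants (Section~\ref{sec:germs}). The homology of the fiber kills the obstructions, once for the fiber itself and once for a family of fibers parametrized by $g\in B^1G$; in general one needs families over every $B^qG$, and these need not be locally trivial (Section~\ref{sec:submersions}).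

\section{Tools}\label{sec:tools}

\subsection{Comparing total complexes}

Call a map of cochain complexes an \emph{$n$-quasi-isomorphism} if it is bijective on $H^j$ for $j\le n$ and injective on $H^{n+1}$; for $n=\infty$ this is a quasi-isomorphism. The cone of $\varphi\colon A\to A'$ has $\operatorname{cone}(\varphi)^j=A^{j+1}\oplus A'^{\,j}$ and a long exact sequence $H^j(A)\to H^j(A')\to H^j(\operatorname{cone}\varphi)\to H^{j+1}(A)$. So $\varphi$ is an $n$-quasi-isomorphism if and only if $H^j(\operatorname{cone}\varphi)=0$ for $j\le n$.

\begin{lemma}\label{lem:filter}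
Let $A$ and $A'$ be cochain complexes with a second grading $A=\bigoplus_{p\ge0}A^{(p)}$ such that $A^{(p)}$ lives in degrees $\ge p$ and the differential is $D_0+D_1$, where $D_0$ preserves $p$ and $D_1$ raises $p$ by one; likewise for $A'$. Let $\varphi\colon A\to A'$ be a chain map preserving $p$. If $(A^{(p)},D_0)\to(A'^{(p)},D_0)$ is an $(n+p)$-quasi-isomorphism for every $p$, then $\varphi$ is an $n$-quasi-isomorphism.
\end{lemma}

\begin{proof}
The cone is graded by $p$ in the same way, its $p$-th piece lives in degrees $\ge p-1$, and the $D_0$-cohomology of that piece vanishes in degrees $\le n$. Let $c$ be a cocycle of the cone of degree $k\le n$, with lowest component $c_p$. Then $D_0c_p=0$, so $c_p=D_0b$ with $b$ in the $p$-th piece, and $c-(D_0+D_1)b$ has components only in pieces $\ge p+1$. There are no components in pieces $>k+1$, so after finitely many steps $c$ is written as a coboundary.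
\end{proof}

If $A^0\xrightarrow{\delta}A^1\xrightarrow{\delta}\cdots$ is a complex of complexes $(A^p,d)$ in degrees $\ge 0$, then $\operatorname{Tot}_pA^p$ has differential $\delta+(-1)^pd$, and Lemma~\ref{lem:filter} applies to either grading. Multiplying the part of $d$-degree $c$ by $(-1)^c$ replaces $d$ by $-d$, so an overall sign on $d$ is harmless.

\subsection{Comorphisms and the Godement resolution}

We shall compare cohomology on many spaces at once and need resolutions that are strictly functorial for maps of spaces. For a continuous map $g\colon X\to Y$ and sheaves $S$ on $X$, $T$ on $Y$, a \emph{comorphism over $g$} is a morphism $\varphi\colon g^{-1}T\to S$. Comorphisms compose, and if $S=g^{-1}T$ we have the \emph{identity comorphism}. A semi-simplicial sheaf on a semi-simplicial space $Z_\bullet$ (faces $\partial_i$, no degeneracies) is a family of sheaves $S_p$ on $Z_p$ with comorphisms over the faces satisfying the simplicial identities.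

The Godement resolution $S\to C^\bullet(S)$ is defined by $C^0(S)(U)=\prod_{x\in U}S_x$ and iteration on the cokernel $C^0(S)/S$. Each $C^j(S)$ is flasque, and $S\mapsto\Gamma(X,C^j(S))$ is exact and additive. For a sheaf of $\Lambda$-modules the construction gives $\Lambda$-modules with the same underlying groups. Given $\varphi$ over $g$, the maps $(t_y)_y\mapsto(\varphi_x(t_{g(x)}))_x$ define a comorphism $g^{-1}C^0(T)\to C^0(S)$ that extends $\varphi$. Since $g^{-1}$ is exact, it induces a comorphism of cokernels, and by induction comorphisms $g^{-1}C^\bullet(T)\to C^\bullet(S)$. We write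
\[
g^*\colon\Gamma(Y,C^\bullet T)\to\Gamma(X,C^\bullet S)
\]
for the resulting chain map. The construction respects composition on the nose. Hence a (semi-)simplicial sheaf $S$ has the levelwise flasque resolution $C^\bullet(S)$ by (semi-)simplicial sheaves, and
\[
H^*(Z_\bullet,S)=H^*\bigl(\operatorname{Tot}_p\Gamma(Z_p,C^\bullet S_p)\bigr),\qquad D=\textstyle\sum_i(-1)^i\partial_i^*+(-1)^pd_C .
\]
This agrees with the definition in Section~\ref{sec:intro}. Indeed, any resolution maps to an injective one, injective objects are levelwise injective (Step~1 of the proof of Theorem~\ref{thm:B}; for simplicial sheaves use all monotone maps there), and a map of levelwise acyclic resolutions is a levelwise quasi-isomorphism on global sections, so Lemma~\ref{lem:filter} applies. The unit of the adjunction corresponds to the identity comorphisms over the maps $f^k$, so \eqref{eq:natural} is induced by the chain maps $(f^k)^*$ of these comorphisms.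

\subsection{Homotopy invariance}

\begin{lemma}\label{lem:HI}
Let $U$ be a manifold, $g\colon W=U\times\mathbb R^d\to U$ the projection and $F$ any sheaf on $U$. Then $g^*\colon H^j(U,F)\to H^j(W,g^{-1}F)$ is an isomorphism for all $j$.
\end{lemma}

\begin{proof}
Let $p\colon W\times[0,1]\to W$ be the projection and $F'$ a sheaf on $W$. Proper base change says that for a proper map of locally compact Hausdorff spaces the stalk of a higher direct image is the cohomology of the fiber. So $(R^jp_*p^{-1}F')_w=H^j([0,1],F'_w)$, which is $F'_w$ for $j=0$ and zero otherwise, and $p^*$ is an isomorphism on cohomology. The inclusions $i_0,i_1$ of the two ends satisfy $pi_0=pi_1=\mathrm{id}$, so $i_0^*=i_1^*=(p^*)^{-1}$ on $H^*(W\times[0,1],p^{-1}F')$. Take $F'=g^{-1}F$, $\Phi((u,v),r)=(u,rv)$ and $\zeta(u)=(u,0)$. From $g\Phi=gp$ we get $\Phi^{-1}g^{-1}F=p^{-1}g^{-1}F$, and from $\Phi i_1=\mathrm{id}$, $\Phi i_0=\zeta g$ we get $\mathrm{id}=i_1^*\Phi^*=i_0^*\Phi^*=g^*\zeta^*$. Also $\zeta^*g^*=(g\zeta)^*=\mathrm{id}$.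
\end{proof}

\subsection{Constant coefficients}

The hypothesis of Theorem~\ref{thm:main} concerns singular homology of a realization, while the proof sees sheaf cohomology of a semi-simplicial manifold $Y_\bullet$. Let $\|Y_\bullet\|$ be the fat realization, the quotient of $\coprod_p\Delta^p\times Y_p$ by $(\delta_iv,y)\sim(v,\partial_iy)$, where $\delta_i\colon\Delta^{p-1}\to\Delta^p$ are the face inclusions. Let $S_*(Y_\bullet)=\bigoplus_{p,q}S_q(Y_p)$ be the total complex of singular chains, with differential $\sum(-1)^i(\partial_i)_*+(-1)^p\partial$ and with the augmentation that sends each point of $Y_0$ to $1$.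

\begin{lemma}\label{lem:CC}
For an abelian group $E$ there are isomorphisms, natural in $Y_\bullet$ and $E$,
\[
H^j(Y_\bullet,E)\cong H^j\operatorname{Hom}(S_*(Y_\bullet),E),\qquad H_j(S_*(Y_\bullet)\otimes\Lambda)\cong H_j(\|Y_\bullet\|;\Lambda).
\]
The first sends the constant section $e$ to the augmentation times $e$, and the second respects augmentations. If $Y_\bullet$ is the nerve of a Lie groupoid, $\|Y_\bullet\|$ may be replaced by the geometric realization $|Y_\bullet|$.
\end{lemma}

\begin{proof}
Let $N$ be a manifold and $\mathcal S^q$ the sheaf associated with the presheaf $U\mapsto S^q(U;E)$ of singular cochains. We claim that $S^\bullet(U;E)\to\Gamma(U,\mathcal S^\bullet)$ is a surjective quasi-isomorphism for every open $U\subset N$.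

For surjectivity, use that $U$ is paracompact. Represent a section by cochains $c_\alpha$ on a locally finite open cover $(U_\alpha)$, and choose an open cover $(V_\alpha)$ with $\overline V_\alpha\subset U_\alpha$. Each $x\in U$ has a neighborhood $W_x$ that misses $\overline V_\alpha$ when $x\notin\overline V_\alpha$, lies in $U_\alpha$ when $x\in\overline V_\alpha$, and on which the finitely many $c_\alpha$ with $x\in\overline V_\alpha$ agree. For a simplex in $W_x$ let $c$ be this common value, and let $c=0$ on simplices that lie in no $W_x$. A simplex in $W_x\cap W_{x'}$ meets some $V_\gamma$, which forces $x,x'\in\overline V_\gamma$, so $c$ is well defined, and it represents the section. The kernel consists of the cochains that vanish on all simplices subordinate to some open cover $\mathcal U$ of $U$. It is the directed union of the complexes $\operatorname{Hom}(S_\bullet(U)/S^{\mathcal U}_\bullet(U),E)$, and these are acyclic because $S_\bullet(U)/S^{\mathcal U}_\bullet(U)$ is free and, by subdivision, acyclic.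

Cochains on $U$ extend by zero to $N$, so $\mathcal S^q$ is flasque, and $E\to\mathcal S^\bullet$ is a resolution because $N$ is locally contractible. In $C^\bullet(E)\to\operatorname{Tot}C^\bullet(\mathcal S^\bullet)\leftarrow\mathcal S^\bullet$ both maps are quasi-isomorphisms on global sections, the first because $\Gamma C^j$ is exact and the second because $\mathcal S^q$ is flasque. Pullback of cochains gives comorphisms compatible with all these maps. Applying this on each $Y_p$ and using Lemma~\ref{lem:filter}, we reach $\operatorname{Tot}_pS^\bullet(Y_p;E)=\operatorname{Hom}(S_*(Y_\bullet),E)$.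

For the second isomorphism let $\chi_p\colon\Delta^p\times Y_p\to\|Y_\bullet\|$ be the canonical map and $\iota_p$ the fundamental chain of $\Delta^p$. Send $c\in S_q(Y_p)$ to $(\chi_p)_*(\iota_p\times c)$. This is a chain map, since $\partial(\iota_p\times c)=\sum(-1)^i(\delta_i)_*\iota_{p-1}\times c+(-1)^p\iota_p\times\partial c$ and $\chi_p(\delta_i\times\mathrm{id})=\chi_{p-1}(\mathrm{id}\times\partial_i)$. It carries $\bigoplus_{p'\le p}S_\bullet(Y_{p'})$ into the chains of the $p$-skeleton. The $p$-skeleton is obtained from the $(p-1)$-skeleton by attaching $\Delta^p\times Y_p$ along the collared subspace $\partial\Delta^p\times Y_p$, so by excision the map on graded pieces induces the K\"unneth isomorphism $H_{*-p}(Y_p)\cong H_*((\Delta^p,\partial\Delta^p)\times Y_p)$. By induction and the five lemma the map is a quasi-isomorphism for each skeleton. The skeleta form a sequence of closed inclusions of $T_1$ spaces with colimit $\|Y_\bullet\|$, so compact sets lie in finite skeleta and we may pass to the limit. A quasi-isomorphism of nonnegatively graded free complexes is a homotopy equivalence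 and survives $\otimes\Lambda$.

Finally, a degeneracy $s$ of the nerve of a Lie groupoid has a face $d$ as smooth left inverse. So it is an embedding with closed image $\{z:sd(z)=z\}$, hence a closed cofibration, and $\|Y_\bullet\|\to|Y_\bullet|$ is a homotopy equivalence by \cite[Prop.~A.1]{Segal}.
\end{proof}

\section{A double complex between $G$ and $H$}\label{sec:double}

The map $B^kH\to B^kG$ is not a submersion in general (in Example~\ref{ex:germs} it is the inclusion of the units), and its fibers have nothing to do with the fibers of $f$. We replace $B^\bullet H$ by a larger object that does fiber over $B^\bullet G$. The manifold $P$ has a left action of $H$ and a right action of $G$ by multiplication on the arrow $g$; we take the nerve in both directions. For $p,q\ge0$ let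
\[
E_{p,q}=B^pH\times_{H^0}P\times_{G^0}B^qG
\]
be the set of $(h_1,\dots,h_p,y,g_0,g_1,\dots,g_q)$ with the $h_i$ composable, $s(h_p)=y$ if $p\ge1$, $f(y)=t(g_0)$, and $g_0,\dots,g_q$ composable. The map $E_{p,0}\to P$ is a base change of the submersion $B^pH\to H^0$, $h\mapsto s(h_p)$, and $P\to G^0$ is a submersion by hypothesis. Hence $E_{p,q}=E_{p,0}\times_{G^0}B^qG$ is a manifold and
\begin{equation}\label{eq:pi}
\pi_p\colon E_{p,q}\to B^qG\quad\text{is a submersion.}
\end{equation}
Put $E_{p,-1}=B^pH$ and $E_{-1,q}=B^qG$; there is no $E_{-1,-1}$. All these spaces map to the nerve of $G$: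
\[
\kappa_{p,q}\colon E_{p,q}\to B^{p+q+1}G,\qquad (h,y,g)\mapsto(f(h_1),\dots,f(h_p),g_0,\dots,g_q),
\]
with $\kappa_{p,-1}=f^p$ and $\kappa_{-1,q}=\mathrm{id}$. The faces of $B^{p+q+1}G$ lift along $\kappa$ and split into two groups.

\emph{Horizontal faces} $\partial'_i\colon E_{p,q}\to E_{p-1,q}$, $0\le i\le p$, cover $d_i$. For $p\ge1$, $q\geq0$: $\partial_0'$ deletes $h_1$; $\partial'_i$ composes $h_ih_{i+1}$ for $0<i<p$; and $\partial'_p$ deletes $h_p$ and replaces $(y,g_0)$ by $(t(h_p),f(h_p)g_0)$. For $p=0$, $\partial'_0=\pi:=\pi_0$ deletes $(y,g_0)$, or sends it to $s(g_0)$ if $q=0$. For $q=-1$, $p\ge1$ they are the faces of $B^\bullet H$.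

\emph{Vertical faces} $\partial''_j\colon E_{p,q}\to E_{p,q-1}$, $0\le j\le q$, cover $d_{p+1+j}$. For $q\ge1$, $p\ge0$: $\partial''_j$ composes $g_jg_{j+1}$ for $j<q$, and $\partial''_q$ deletes $g_q$. For $q=0$, $\partial''_0=\varepsilon$ is the projection $E_{p,0}\to B^pH$ (for $p=0$, $(y,g_0)\mapsto y$). For $p=-1$, $q\ge1$ they are the faces of $B^\bullet G$.
\[
\begin{array}{ccccccc}
\vdots&&\vdots&&\vdots&&\\
B^1G&\xleftarrow{\ \pi\ }&E_{0,1}&\leftleftarrows&E_{1,1}&&\cdots\\
\downdownarrows&&\downdownarrows&&\downdownarrows&&\\
B^0G&\xleftarrow{\ \pi\ }&E_{0,0}&\leftleftarrows&E_{1,0}&&\cdots\\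
&&\downarrow{\scriptstyle\varepsilon}&&\downarrow{\scriptstyle\varepsilon}&&\\
&&B^0H&\leftleftarrows&B^1H&&\cdots
\end{array}
\]
These maps satisfy the simplicial identities of the faces that they cover; in particular horizontal and vertical faces commute. To check this, let $\rho\colon E_{p,q}\to B^pH$ be the projection, with $B^{-1}H$ a point. The pair $(\rho,\kappa)$ is injective, horizontal faces cover the faces of the augmented nerve of $H$ under $\rho$, and vertical faces cover the identity; so each identity follows from the identities in the two nerves.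

For coefficients we take
\[
\mathcal D_{p,q}=\kappa_{p,q}^{-1}\mathcal O(M)_{p+q+1},\qquad K^{p,q}=\Gamma(E_{p,q},C^\bullet\mathcal D_{p,q}).
\]
This choice restricts to $\mathcal O(M)$ on the left edge and to $f^{\bullet-1}\mathcal O(M)$ on the bottom edge. A comorphism of $\mathcal O(M)$ over a map of nerves induces, by applying $\kappa^{-1}$, a comorphism over any map of the $E$'s that covers it. So we have commuting differentials $d_C$,
\[
\delta'=\sum_{i=0}^p(-1)^i\partial_i'^*\colon K^{p-1,q}\to K^{p,q},\qquad\delta''=\sum_{j=0}^q(-1)^j\partial_j''^*\colon K^{p,q-1}\to K^{p,q},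
\]
and three total complexes, with signs determined by the bidegree of the argument:
\[
\begin{array}{ll}
T_E=\bigoplus_{p,q\ge0}K^{p,q}, & D=\delta'+(-1)^p\delta''+(-1)^{p+q}d_C,\\[2pt]
T_G=\bigoplus_{q\ge0}K^{-1,q}, & D=\delta''+(-1)^qd_C,\\[2pt]
T_H=\bigoplus_{p\ge0}K^{p,-1}, & D=\delta'+(-1)^pd_C.
\end{array}
\]
The complexes $T_G$ and $T_H$ compute the two sides of \eqref{eq:natural}, and $f^*\colon T_G\to T_H$ induces the natural map. The augmentations give $\alpha=\pi^*\colon T_G\to T_E$ and $\gamma=\varepsilon^*\colon T_H\to T_E$. They are chain maps: they commute with the differentials along the edge, and $\delta'\pi^*=0$, $\delta''\varepsilon^*=0$ by the identities $d_0d_0=d_0d_1$ and $d_{p+1}d_{p+1}=d_{p+1}d_{p+2}$.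

The columns are easy because $G$ acts freely and transitively on the fibers of $P\to H^0$, which have the unit as a preferred point.

\begin{lemma}\label{lem:columns}
The map $\gamma\colon T_H\to T_E$ is a quasi-isomorphism.
\end{lemma}

\begin{proof}
Fix $p\ge0$. For $q\ge0$ let $\eta\colon E_{p,q}\to E_{p,q+1}$ insert the unit $1_{f(y)}$ before $g_0$, and let $\eta\colon B^pH\to E_{p,0}$ append $(y,1_{f(y)})$ with $y=s(h_p)$ (for $p=0$, $y\mapsto(y,1_{f(y)})$). It covers the degeneracy $s_p$. We have $\partial''_0\eta=\mathrm{id}$ and $\partial''_{j+1}\eta=\eta\partial''_j$ for $0\le j\le q$; for $q=j=0$ both sides send $(h,y,g_0)$ to $(h,y,1_{f(y)})$. The comorphisms over $s_p$ and over the faces $d_i$ with $i\ge p+1\ge1$ are ordinary pullbacks, so the identities hold for comorphisms too. For $c\in K^{p,q}$,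
\[
\eta^*\delta''c=\sum_{j=0}^{q+1}(-1)^j(\partial''_j\eta)^*c=c-\sum_{j=0}^q(-1)^j(\eta\partial''_j)^*c=c-\delta''\eta^*c,
\]
and for $q=-1$ this reads $\eta^*\varepsilon^*=\mathrm{id}$. So the augmented column $K^{p,-1}\to K^{p,0}\to\cdots$ is exact in each Godement degree. Lemma~\ref{lem:filter}, applied first with the Godement degree and then with $p$ as second grading, gives the claim.
\end{proof}

The maps $\alpha$ and $\gamma f^*$ land in different edges of the array, so they cannot be equal. A cochain on $B^mG$ can, however, be pulled back by $\kappa$ to every $E_{p,q}$ on the antidiagonal $p+q+1=m$, and this interpolates between them.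

\begin{lemma}\label{lem:homotopy}
The chain maps $\alpha$ and $\gamma f^*\colon T_G\to T_E$ are homotopic.
\end{lemma}

\begin{proof}
For $u\in K^{-1,m}$ put $\theta(u)=\sum_{p+q=m-1}(-1)^p\kappa_{p,q}^*u$, the sum over $p,q\ge0$, with $\kappa^*$ induced by the identity comorphism. Since faces cover faces, $\partial_i'^*\kappa_{p-1,q}^*=\kappa^*_{p,q}d_i^*$ and $\partial''^*_j\kappa^*_{p,q-1}=\kappa_{p,q}^*d_{p+1+j}^*$. Fix $p+q=m$ and write $u_i=(-1)^i\kappa_{p,q}^*d_i^*u$ for $0\le i\le m+1$. Three terms of $(D\theta+\theta D)u$ that do not involve $d_C$ lie in $K^{p,q}$: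
\begin{itemize}
\item from $\delta'$, if $p\ge1$: $(-1)^{p-1}\sum_{i=0}^pu_i$;
\item from $(-1)^p\delta''$, if $q\ge1$: $(-1)^p(-1)^p\sum_{j=0}^q(-1)^j\kappa^*d^*_{p+1+j}u=(-1)^{p-1}\sum_{i=p+1}^{m+1}u_i$;
\item from $\theta\delta''$: $(-1)^p\sum_{i=0}^{m+1}u_i$.
\end{itemize}
For $p,q\ge1$ the sum is zero. For $p=0<q$ it is $u_0=\pi^*u=\alpha u$, as $d_0\kappa_{0,m}=\pi$. For $q=0<p=m$ it is $(-1)^mu_{m+1}=-\gamma f^*u$, as $d_{m+1}\kappa_{m,0}=f^m\varepsilon$. For $p=q=0$ it is $u_0+u_1=\alpha u-\gamma f^*u$. The terms with $d_C$ are $(-1)^{m-1}d_C\theta u+(-1)^m\theta d_Cu=0$. Hence $D\theta+\theta D=\alpha-\gamma f^*$.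
\end{proof}

On cohomology, therefore, $f^*=\gamma_*^{-1}\alpha_*$, and it remains to study $\alpha$ one row at a time. For $q\ge0$ let
\[
\alpha_q=\pi^*\colon K^{-1,q}\to\operatorname{Tot}_{p\ge0}K^{p,q},
\]
the target having differential $\delta'+(-1)^pd_C$.

\section{From germs to inverse images}\label{sec:germs}

Fix $q\ge0$ and write $B=B^qG$, $Z_p=E_{p,q}$, $\mathcal D_p=\mathcal D_{p,q}$, $\partial_i=\partial'_i$. The sheaf $\mathcal D_p$, which made the columns easy, is too large for the rows: its germs depend on $p+1$ further arrows of $G$, whereas a comparison with $H^*(B,\mathcal O(M)_q)$ needs the sheaf $\mathcal A_p=\pi_p^{-1}\mathcal O(M)_q$, which is constant along the fibers of $\pi_p$. This section shows that the extra variables contribute nothing.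

\begin{proposition}\label{prop:germs}
There is an inclusion $\mathcal A_\bullet\subset\mathcal D_\bullet$ of semi-simplicial sheaves on $Z_\bullet$, where the faces of $\mathcal A_\bullet$ are identity comorphisms, that induces a quasi-isomorphism
\[
\operatorname{Tot}_p\Gamma(Z_p,C^\bullet\mathcal A_p)\to\operatorname{Tot}_p\Gamma(Z_p,C^\bullet\mathcal D_p),
\]
and $\alpha_q$ is the composite of $\pi_0^*\colon\Gamma(B,C^\bullet\mathcal O(M)_q)\to\operatorname{Tot}_p\Gamma(Z_p,C^\bullet\mathcal A_p)$ with this map.
\end{proposition}

\subsection{Vertex coordinates}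

The row $Z_\bullet$ is the nerve of the action groupoid $H\ltimes Z_0$, where $H$ acts on $Z_0=P\times_{G^0}B$ through $P$. A point of $Z_p$ has vertices $z_p=(y,g_0,\dots,g_q)$ and $z_i=h_{i+1}\cdots h_p\cdot z_p$ in $Z_0$. A monotone map $\theta\colon[k]\to[p]$, where $[p]=\{0,\dots,p\}$, induces $Z_\theta\colon Z_p\to Z_k$, which keeps the vertices $z_{\theta(0)},\dots,z_{\theta(k)}$ and composes the arrows in between. The face $\partial_i$ is induced by the injection $d^i\colon[p-1]\to[p]$ that misses $i$, and the degeneracy $s_j\colon Z_p\to Z_{p+1}$ repeats the vertex $z_j$. We identify a nonempty subset $J\subset[p]$ with the monotone injection $[|J|-1]\to[p]$ with image $J$.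

On the side of $G$, let $X=B^{q+1}G$ with the submersion $d_0\colon X\to B$, let $X_p$ be the fiber product over $B$ of $p+1$ copies of $X$, and put $X_{-1}=B$. The map
\[
(a_1,\dots,a_p,g_0,\dots,g_q)\mapsto(x_0,\dots,x_p),\qquad x_i=(c_i,g_1,\dots,g_q),\quad c_i=a_{i+1}\cdots a_pg_0,
\]
is a diffeomorphism $B^{p+q+1}G\cong X_p$, with inverse given by $a_i=c_{i-1}c_i^{-1}$ and $g_0=c_p$. The face $d_i$, $0\le i\le p$, omits $x_i$. Let $V=B\times_{\tau_q,G^0}M$ and let $\mathcal V_p$ be the sheaf of smooth sections over $X_p$ of the pullback of $V$, so that $\mathcal V_{-1}=\mathcal O(M)_q$. As in Section~\ref{sec:example}, we remove the action by a twist: $\tilde\sigma=c_0^{-1}\cdot\sigma$ takes values in $M_{s(g_0)}$, which is the fiber of $V$ over the image $b\in B$. The twist identifies $\mathcal O(M)_{p+q+1}$ with $\mathcal V_p$, and it turns each $d_i^*$, $0\le i\le p$, into plain pullback. For $1\le i\le p$ the element $c_0$ is unchanged by $d_i$. For $i=0<p$ we have $c_0^{-1}\cdot a_1\cdot\sigma(d_0\,\cdot)=c_1^{-1}\cdot\sigma(d_0\,\cdot)$, and $c_1$ is the twisting element of the image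 point. For $i=p=0$ we have $g_0^{-1}\cdot g_0\cdot\sigma(d_0\,\cdot)=\sigma(d_0\,\cdot)$.

In these coordinates $\kappa_{p,q}$ becomes the map $\psi_p\colon Z_p\to X_p$ that applies $(y,g_0,\dots,g_q)\mapsto(g_0,\dots,g_q)$ to each vertex, and $\mathcal D_p=\psi_p^{-1}\mathcal V_p$. For $J\subset[p]$ let $\mathrm{pr}_J\colon X_p\to X_{|J|-1}$ keep the entries indexed by $J$. Then
\begin{equation}\label{eq:psi}
\mathrm{pr}_J\,\psi_p=\psi_{|J|-1}Z_J\quad(J\ne\emptyset),\qquad \mathrm{pr}_\emptyset\,\psi_p=\pi_p .
\end{equation}

When $H$ is a unit groupoid, as in Section~\ref{sec:example}, all $Z_p$ coincide, $\psi_p$ lands in the diagonal, and the stalks of the $\mathcal D_p$ at a point form a complex, which is contracted by freezing the first variable. In general the spaces $Z_p$ vary, the entries $x_i$ are far apart, and there is no complex of stalks to contract. What survives is that one can still freeze each variable at its own base point, and this sorts germs by the variables on which they depend.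

\subsection{Filtration by the number of variables}

For $J\subset[p]$ let $\mathcal V^J_p=\mathrm{pr}_J^{-1}\mathcal V_{|J|-1}$. Pullback of sections embeds it in $\mathcal V_p$: the map $\mathrm{pr}_J$ is a submersion, hence open, so a germ whose pullback vanishes is zero. Put
\[
F_m\mathcal V_p=\sum_{|J|\le m}\mathcal V_p^J,\qquad \mathcal Q_m=\mathcal V_{m-1}\Big/\sum_{J\subsetneq[m-1]}\mathcal V^J_{m-1}\quad\text{on }X_{m-1}\quad(m\ge1).
\]
Thus $F_0\mathcal V_p=\mathrm{pr}_\emptyset^{-1}\mathcal O(M)_q$ and $F_m\mathcal V_p=\mathcal V_p$ for $m\ge p+1$. For example, if $B$ is a point and $p=1$, a germ at $(\xi_0,\xi_1)$ splits as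
\[
\sigma(x_0,x_1)=\sigma(\xi_0,\xi_1)+[\sigma(x_0,\xi_1)-\sigma(\xi_0,\xi_1)]+[\sigma(\xi_0,x_1)-\sigma(\xi_0,\xi_1)]+r(x_0,x_1),
\]
where $r$ vanishes if $x_0=\xi_0$ or $x_1=\xi_1$. The splitting depends on the point and is not a splitting of sheaves, but it computes the graded pieces of $F$.

\begin{lemma}\label{lem:graded}
For $m\ge1$ the inclusions $\mathcal V_p^J\subset F_m\mathcal V_p$ induce an isomorphism
\[
\bigoplus_{J\subset[p],\,|J|=m}\mathrm{pr}_J^{-1}\mathcal Q_m\;\cong\;F_m\mathcal V_p/F_{m-1}\mathcal V_p .
\]
Pullback along the map $X_p\to X_{p-1}$ that omits $x_i$ respects $F$, and on graded pieces it is the identity comorphism from the summand $J\subset[p-1]$ to the summand $d^iJ\subset[p]$.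
\end{lemma}

\begin{proof}
Since $\mathrm{pr}_J^{-1}$ is exact and projections compose, $\mathrm{pr}_J^{-1}\mathcal Q_m=\mathcal V_p^J/\sum_{J'\subsetneq J}\mathcal V_p^{J'}$, so the map is defined. We check it on the stalk $\mathcal V_{p,\xi}$ at $\xi=(\xi_0,\dots,\xi_p)$. Choose local sections $\varsigma_j$ of the submersion $X\to B$ through $\xi_j$. Let $r_j$ be the map, defined near $\xi$, that replaces the $j$-th entry of $(x_0,\dots,x_p)$ by $\varsigma_j(b)$, where $b$ is the common image in $B$. The $r_j$ are smooth maps over $B$ that fix $\xi$, commute, and satisfy $r_j^2=r_j$. So $e_j=r_j^*$ are commuting idempotent endomorphisms of $\mathcal V_{p,\xi}$.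

Let $e^J=\prod_{j\notin J}e_j$. We claim that $\mathcal V^J_{p,\xi}$ is the image of $e^J$. If $\sigma$ is pulled back along $\mathrm{pr}_J$, then $e_j\sigma=\sigma$ for $j\notin J$, because $\mathrm{pr}_Jr_j=\mathrm{pr}_J$; so $\sigma=e^J\sigma$. Conversely, the composite of the $r_j$ with $j\notin J$ is $\varsigma\circ\mathrm{pr}_J$, where $\varsigma$ inserts the entries $\varsigma_j(b)$, $j\notin J$; so $e^J\sigma=\mathrm{pr}_J^*(\varsigma^*\sigma)$.

Let $N_J$ be the image of $\epsilon_J=\prod_{j\in J}(1-e_j)\prod_{j\notin J}e_j$. The $\epsilon_J$ are orthogonal idempotents, and expanding $\prod_{j\in J}\bigl(e_j+(1-e_j)\bigr)=1$ gives $e^J=\sum_{J'\subset J}\epsilon_{J'}$. Therefore $\mathcal V_{p,\xi}=\bigoplus_JN_J$ and $\mathcal V^J_{p,\xi}=\bigoplus_{J'\subset J}N_{J'}$. Both sides of the asserted isomorphism have stalk $\bigoplus_{|J|=m}N_J$, compatibly with the map. The last statement holds because omitting $x_i$ and then applying $\mathrm{pr}_J$ is $\mathrm{pr}_{d^iJ}$.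
\end{proof}

Apply $\psi_p^{-1}$. By \eqref{eq:psi} we obtain a filtration $F_m\mathcal D_\bullet$ by semi-simplicial subsheaves with $F_0\mathcal D_p=\mathcal A_p$ and, for $m\ge1$,
\begin{equation}\label{eq:gr}
F_m\mathcal D_p/F_{m-1}\mathcal D_p=\bigoplus_{J\subset[p],\,|J|=m}Z_J^{-1}\mathcal T,\qquad\mathcal T=\psi_{m-1}^{-1}\mathcal Q_m\ \text{ on }Z_{m-1}.
\end{equation}
The gain is that all comorphisms are now identities, and the sheaf at level $p$ depends only on $m$ marked vertices. A simplex with a marked vertex can be contracted by doubling its first marked vertex and leaving the first copy unmarked.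

\begin{lemma}\label{lem:acyclic}
Let $Z_\bullet$ be a simplicial space, $m\ge1$, and $\mathcal T$ any sheaf on $Z_{m-1}$. Let $L^p=\bigoplus_{J\subset[p],|J|=m}\Gamma(Z_p,C^\bullet Z_J^{-1}\mathcal T)$ with
\[
(\delta c)_J=\sum_{i\notin J}(-1)^i\partial_i^*c_{J_i},\qquad\text{where } d^iJ_i=J .
\]
Then $\operatorname{Tot}_pL^p$ is acyclic.
\end{lemma}

\begin{proof}
For $J\subset[p]$ with $j=\min J$ let $J^+=J+1\subset[p+1]$. The vertices of $s_j(z)$ with index $k\ge j+1$ are the $z_{k-1}$, so $Z_{J^+}s_j=Z_J$, and $s_j$ carries an identity comorphism. For $c\in L^{p+1}$ define $(hc)_J=(-1)^js_j^*c_{J^+}$. For $c\in L^p$,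
\[
(h\delta c)_J=\sum_{i\in[p+1]\setminus J^+}(-1)^{i+j}(\partial_is_j)^*c_{(J^+)_i},\qquad(\delta hc)_J=\sum_{k\in[p]\setminus J}(-1)^k\partial_k^*(hc)_{J_k}.
\]
In the first sum $i=j+1$ does not occur, and in the second $k=j$ does not occur. We match the remaining terms.
\begin{itemize}
\item $i=j$: here $\partial_js_j=\mathrm{id}$ and $(J^+)_j=J$. The term is $c_J$.
\item $i<j$: here $(J^+)_i=J$ and $\partial_is_j=s_{j-1}\partial_i$, giving $(-1)^{i+j}\partial_i^*s_{j-1}^*c_J$. For $k=i$ we have $J_k=J-1$ with minimum $j-1$, giving $(-1)^{i+j-1}\partial_i^*s_{j-1}^*c_J$. They cancel.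
\item $i>j+1$, $i-1\notin J$: here $(J^+)_i=(J_{i-1})^+$ and $\partial_is_j=s_j\partial_{i-1}$, giving $(-1)^{i+j}\partial_{i-1}^*s_j^*c_{(J_{i-1})^+}$. For $k=i-1>j$ the set $J_k$ has minimum $j$, giving $(-1)^{i-1+j}\partial_{i-1}^*s_j^*c_{(J_{i-1})^+}$. They cancel.
\end{itemize}
So $h\delta+\delta h=\mathrm{id}$. As $h$ commutes with $d_C$ and lowers $p$ by one, it anticommutes with $(-1)^pd_C$, and $hD+Dh=\mathrm{id}$.
\end{proof}

The hypothesis $m\ge1$ is needed to choose $j$; for $m=0$ the complex is the one that we want to keep.

\begin{proof}[Proof of Proposition~\ref{prop:germs}]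
Let $T_m=\operatorname{Tot}_p\Gamma(Z_p,C^\bullet F_m\mathcal D_p)$. Since $\Gamma C^j$ is exact and additive, \eqref{eq:gr} and Lemma~\ref{lem:graded} give a short exact sequence $0\to T_{m-1}\to T_m\to\operatorname{Tot}_pL^p\to0$ for $m\ge1$, so $T_{m-1}\to T_m$ is a quasi-isomorphism by Lemma~\ref{lem:acyclic}. The group $H^k$ of a total complex involves only $p\le k+1$, and $F_m\mathcal D_p=\mathcal D_p$ for $p\le m-1$; so $H^k(T_{k+2})$ is $H^k$ of the full complex. Finally, after the twist the comorphism over $\pi_0$ is plain pullback, that is, the inclusion $\mathcal A_0\subset\mathcal D_0$.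
\end{proof}

\section{Submersions with acyclic fibers}\label{sec:submersions}

\begin{theorem}\label{thm:B}
Let $Z_\bullet$ be a semi-simplicial manifold with submersions $\pi_p\colon Z_p\to B$ that commute with the faces, and let $Z_{p,b}=\pi_p^{-1}(b)$. Let $0\le n\le\infty$ and suppose $\tilde H_i(\|Z_{\bullet,b}\|;\Lambda)=0$ for all $i\le n$ and $b\in B$. Then for every sheaf $F$ of $\Lambda$-modules on $B$ the map
\[
a_F=\pi_0^*\colon\Gamma(B,C^\bullet F)\to\operatorname{Tot}_p\Gamma(Z_p,C^\bullet\pi_p^{-1}F)
\]
is an $n$-quasi-isomorphism.
\end{theorem}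

The Leray spectral sequence does not prove this, because for a map that is not proper the stalks of $R^j\pi_*\pi^{-1}F$ are not the cohomology groups of the fibers. For the first projection $\pi\colon\mathbb R^2\setminus\{0\}\to\mathbb R$ the stalk $(\pi_*\mathbb Z)_0$ is $\mathbb Z$, since punctured strips are connected, while $H^0(\pi^{-1}(0);\mathbb Z)=\mathbb Z^2$. For submersions it is \emph{homology} that localizes well. We construct a complex of sheaves $C_\bullet$ on $B$, independent of $F$, such that $\operatorname{Hom}(C_\bullet,\text{resolution of }F)$ computes the cohomology of $Z_\bullet$. The theorem for all $F$ then amounts to the exactness of $C_\bullet\to\Lambda_B$ in a range. Exactness is a condition on stalks, and a stalk is probed by a skyscraper sheaf, for which the cohomology of $Z_\bullet$ is visibly that of one fiber.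

\begin{proof}
\emph{Step 1: the category.} Let $\mathcal C$ be the abelian category of semi-simplicial sheaves of $\Lambda$-modules on $Z_\bullet$; an object has comorphisms $Z_\theta^{-1}S_k\to S_p$ for all monotone injections $\theta\colon[k]\to[p]$, functorially. Exactness and colimits are levelwise. For a sheaf $T$ on $Z_k$ let
\[
(\ell_kT)_p=\bigoplus_{\theta\colon[k]\hookrightarrow[p]}Z_\theta^{-1}T,
\]
where $\phi\colon[p]\hookrightarrow[p']$ maps the summand $\theta$ identically to the summand $\phi\theta$. A morphism $\ell_kT\to S$ is determined freely by its component $T\to S_k$, so $\ell_k$ is left adjoint to $S\mapsto S_k$. It is exact, so $S\mapsto S_k$ preserves injectives. For $W\subset Z_k$ open let $\Lambda_W$ be the extension by zero of the constant sheaf on $W$ and $\Lambda[W]=\ell_k\Lambda_W$. Then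
\begin{equation}\label{eq:rep}
\operatorname{Hom}_{\mathcal C}(\Lambda[W],S)=S_k(W).
\end{equation}
If $\mathcal B_k$ is a basis of the topology of $Z_k$ for each $k$, every object is a quotient of a direct sum of objects $\Lambda[W]$, $W\in\bigcup_k\mathcal B_k$: take one summand for each section over each $W$. So $\mathcal C$ has a generator and exact filtered colimits, and therefore enough injectives.

Let $\Lambda_Z\in\mathcal C$ be the constant object. At level $p$, $\Lambda[Z_k]$ is the constant sheaf on the free module generated by the $k$-faces $\theta$ of the $p$-simplex, and $\theta\mapsto\sum(-1)^i\theta d^i$ defines a complex $\cdots\to\Lambda[Z_1]\to\Lambda[Z_0]\to\Lambda_Z\to0$. It is exact, being levelwise the augmented chain complex of a simplex. By \eqref{eq:rep}, $\operatorname{Hom}_{\mathcal C}(\Lambda[Z_\bullet],S)$ is the complex $\Gamma(Z_\bullet,S_\bullet)$ with the alternating sum of faces. For $S$ injective $\operatorname{Hom}_{\mathcal C}(\,\cdot\,,S)$ is exact, so for a complex $\mathcal J^\bullet$ of injectives in degrees $\ge0$ Lemma~\ref{lem:filter} shows that $\operatorname{Hom}_{\mathcal C}(\Lambda_Z,\mathcal J^\bullet)\to\operatorname{Tot}_k\Gamma(Z_k,\mathcal J_k^\bullet)$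 is a quasi-isomorphism.

\emph{Step 2: $a_F$ in terms of injective resolutions.} Let $\Pi F=(\pi_p^{-1}F)_p$; the functor $\Pi$ is exact and $\Pi\Lambda_B=\Lambda_Z$. Choose injective resolutions $F\to I^\bullet$ on $B$ and $\Pi F\to\mathcal J^\bullet$ in $\mathcal C$. Recall that any resolution maps to an injective resolution of the same object over the identity, uniquely up to homotopy. Choose such maps $C^\bullet F\to I^\bullet$, $\Pi I^\bullet\to\mathcal J^\bullet$ and $C^\bullet\Pi F\to\mathcal J^\bullet$. The identity comorphisms over the $\pi_p$ give $\Pi C^\bullet F\to C^\bullet\Pi F$. Consider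
\[
\begin{array}{ccccc}
\operatorname{Hom}_B(\Lambda_B,C^\bullet F)&\to&\operatorname{Hom}_{\mathcal C}(\Lambda_Z,C^\bullet\Pi F)&\to&\operatorname{Tot}_k\Gamma(Z_k,C^\bullet\pi_k^{-1}F)\\
\downarrow&&\downarrow&&\downarrow\\
\operatorname{Hom}_B(\Lambda_B,I^\bullet)&\xrightarrow{\ b_F\ }&\operatorname{Hom}_{\mathcal C}(\Lambda_Z,\mathcal J^\bullet)&\to&\operatorname{Tot}_k\Gamma(Z_k,\mathcal J^\bullet_k)
\end{array}
\]
where $b_F$ applies $\Pi$ and then $\Pi I^\bullet\to\mathcal J^\bullet$. The top row is $a_F$. The right square commutes. The left square commutes up to homotopy, because the two composites $\Pi C^\bullet F\to\mathcal J^\bullet$, through $\Pi I^\bullet$ and through $C^\bullet\Pi F$, are maps of resolutions of $\Pi F$. The outer vertical maps compare acyclic resolutions (levelwise, on the right) and are quasi-isomorphisms, and so is the lower right map. Hence $a_F$ is an $n$-quasi-isomorphism if and only if $b_F$ is.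

\emph{Step 3: the complex $C_\bullet$.} Here the submersion hypothesis enters. Let $\mathcal B_k$ consist of the open $W\subset Z_k$ that admit a diffeomorphism $W\cong U\times\mathbb R^d$ over the open set $U=\pi_k(W)$; by the local form of submersions this is a basis. Covering kernels successively, choose a resolution $R_\bullet\to\Lambda_Z$ with $R_i=\bigoplus_{\beta\in A_i}\Lambda[W_\beta]$, $W_\beta\in\mathcal B_{k(\beta)}$, and let $U_\beta\subset B$ be the image of $W_\beta$. By \eqref{eq:rep} and Lemma~\ref{lem:HI} in degree $0$, naturally in the sheaf $F'$ on $B$,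
\[
\operatorname{Hom}_{\mathcal C}(R_i,\Pi F')=\prod_\beta\Gamma(W_\beta,\pi^{-1}F')=\prod_\beta F'(U_\beta)=\operatorname{Hom}_B(C_i,F'),\qquad C_i=\bigoplus_{\beta\in A_i}\Lambda_{U_\beta}.
\]
By the Yoneda lemma the differentials of $R_\bullet$ define differentials on $C_\bullet$, and the natural transformation $\operatorname{Hom}_B(\Lambda_B,F')\to\operatorname{Hom}_{\mathcal C}(\Lambda_Z,\Pi F')\to\operatorname{Hom}_{\mathcal C}(R_0,\Pi F')$ defines an augmentation $C_0\to\Lambda_B$ that vanishes on the image of $C_1$. None of this involves $F$. We get a commutative diagram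
\[
\begin{array}{ccccc}
\operatorname{Hom}_B(\Lambda_B,I^\bullet)&\to&\operatorname{Hom}_{\mathcal C}(\Lambda_Z,\Pi I^\bullet)&\to&\operatorname{Hom}_{\mathcal C}(\Lambda_Z,\mathcal J^\bullet)\\
\downarrow&&\downarrow&&\downarrow\\
\operatorname{Tot}\operatorname{Hom}_B(C_\bullet,I^\bullet)&=&\operatorname{Tot}\operatorname{Hom}_{\mathcal C}(R_\bullet,\Pi I^\bullet)&\to&\operatorname{Tot}\operatorname{Hom}_{\mathcal C}(R_\bullet,\mathcal J^\bullet)
\end{array}
\]
whose top row is $b_F$. The right vertical map is a quasi-isomorphism since each $\operatorname{Hom}(\,\cdot\,,\mathcal J^a)$ is exact. So is the lower right map: for fixed $i$ it is the product over $\beta$ of the maps $\Gamma(W_\beta,\pi^{-1}I^\bullet)\to\Gamma(W_\beta,\mathcal J^\bullet_{k(\beta)})$; both complexes of sheaves resolve $\pi^{-1}F$ and are acyclic on $W_\beta$, the first because $H^j(W_\beta,\pi^{-1}I^a)=H^j(U_\beta,I^a)=0$ for $j>0$ by Lemma~\ref{lem:HI}; and products of modules are exact. Thus $a_F$ is identified on cohomology with the left vertical map.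

Let $\mathcal K_\bullet$ be the augmented complex, $\mathcal K_0=\Lambda_B$ and $\mathcal K_i=C_{i-1}$ for $i\ge1$. In $\operatorname{Tot}\operatorname{Hom}_B(\mathcal K_\bullet,I^\bullet)$ the terms with $i\ge1$ form a subcomplex, isomorphic to $\operatorname{Tot}\operatorname{Hom}_B(C_\bullet,I^\bullet)$ shifted by one; the quotient is $\operatorname{Hom}_B(\Lambda_B,I^\bullet)$, and the connecting map is induced, up to sign, by the augmentation. The long exact sequence gives:
\begin{equation}\label{eq:crit}
a_F\text{ is an $n$-quasi-isomorphism}\iff H^j\operatorname{Tot}\operatorname{Hom}_B(\mathcal K_\bullet,I^\bullet)=0\text{ for }j\le n+1 .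
\end{equation}

\emph{Step 4: skyscrapers.} Let $E=\operatorname{Hom}_{\mathbb Z}(\Lambda,\mathbb Q/\mathbb Z)$ and write $N^\vee=\operatorname{Hom}_{\mathbb Z}(N,\mathbb Q/\mathbb Z)$. The functor $N\mapsto N^\vee$ is exact, $N^\vee=0$ only for $N=0$, and $\operatorname{Hom}_\Lambda(N,E)=N^\vee$ for $\Lambda$-modules $N$. Fix $b\in B$ and let $F$ be the skyscraper sheaf at $b$ with stalk $E$. Then $\operatorname{Hom}_B(\mathcal N,F)=(\mathcal N_b)^\vee$ is exact in $\mathcal N$, so $F$ is injective, we may take $I^\bullet=F$, and the groups in \eqref{eq:crit} are $H_j(\mathcal K_{\bullet,b})^\vee$.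

On the other hand $\pi_p^{-1}F=\iota_*E$, the direct image of the constant sheaf along the closed inclusion $\iota\colon Z_{p,b}\to Z_p$: the canonical map between them is bijective on stalks, which are $E$ on the fiber and $0$ elsewhere. Since $\iota_*$ is exact and $C^0(\iota_*S)=\iota_*C^0(S)$, we have $C^\bullet\iota_*E=\iota_*C^\bullet E$, compatibly with faces. The fibers are manifolds, so by Lemma~\ref{lem:CC} the target of $a_F$ has cohomology
\[
H^j(Z_{\bullet,b},E)=H^j\bigl((S_*(Z_{\bullet,b})\otimes\Lambda)^\vee\bigr)=H_j(\|Z_{\bullet,b}\|;\Lambda)^\vee .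
\]
By hypothesis this vanishes for $1\le j\le n$, and the map $E=H^0(B,F)\to H^0(Z_{\bullet,b},E)$, which is dual to the augmentation, is bijective. As $H^j(B,F)=0$ for $j>0$, the map $a_F$ is an $n$-quasi-isomorphism. By \eqref{eq:crit}, $H_j(\mathcal K_{\bullet,b})=0$ for $j\le n+1$. This holds for all $b$, so the homology sheaves $H_j(\mathcal K_\bullet)$ vanish for $j\le n+1$.

\emph{Step 5: arbitrary $F$.} For each $a$ the functor $\operatorname{Hom}_B(\,\cdot\,,I^a)$ is exact, so the complex $\operatorname{Hom}_B(\mathcal K_\bullet,I^a)$ has cohomology $\operatorname{Hom}_B(H_j(\mathcal K_\bullet),I^a)=0$ in degrees $j\le n+1$. Lemma~\ref{lem:filter}, applied to the map from the zero complex with $a$ as second grading and $n+1$ in place of $n$, shows that the total complex has no cohomology in degrees $\le n+1$. Now \eqref{eq:crit} gives the theorem.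
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Fix $q\ge0$ and let $Z_\bullet=E_{\bullet,q}$, which maps to $B^qG$ by submersions by \eqref{eq:pi}. For $b\in B^qG$ and $x=\tau_q(b)$, the fiber $Z_{p,b}$ consists of the $(h_1,\dots,h_p,y,g_0)$ with $s(g_0)=x$, so $Z_{\bullet,b}$ is the nerve of $H\ltimes P_x$. By the last part of Lemma~\ref{lem:CC}, the hypothesis of Theorem~\ref{thm:B} holds. The $\Lambda$-action makes $F=\mathcal O(M)_q$ a sheaf of $\Lambda$-modules. Theorem~\ref{thm:B} and Proposition~\ref{prop:germs} show that $\alpha_q$ is an $n$-quasi-isomorphism.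

Grade $T_G$ and $T_E$ by $q$. The parts of the differentials that preserve $q$ are $(-1)^qd_C$ and $\delta'+(-1)^{p+q}d_C$. Multiplying the part of Godement degree $c$ by $(-1)^{qc}$ removes the sign $(-1)^q$ and turns the $q$-th piece of $\alpha$ into $\alpha_q$, shifted up by $q$ degrees. This piece is thus an $(n+q)$-quasi-isomorphism, and $\alpha$ is an $n$-quasi-isomorphism by Lemma~\ref{lem:filter}. By Lemmas~\ref{lem:columns} and~\ref{lem:homotopy}, the natural map is $\gamma_*^{-1}\alpha_*$ with $\gamma_*$ bijective. \qed

\begin{remark}
The fibers and the ring $\Lambda$ enter only through Theorem~\ref{thm:B}. The submersion hypothesis gives \eqref{eq:pi}, and without it the conclusion fails. Let $f$ be the smooth bijection $\{0\}\sqcup(\mathbb R\setminus\{0\})\to\mathbb R$, viewed as a morphism of unit groupoids, and let $M=\mathbb R\times\mathbb Z$. All fibers are points, yet \eqref{eq:natural} in degree $0$ is $\mathbb Z\to\mathbb Z^3$.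
\end{remark}

\section{Sharpness}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
We use Example~\ref{ex:unit} with $M=X\times A$ for a countable discrete group $A$. Then $\mathcal O(M)$ and its inverse image are constant sheaves, and by Lemma~\ref{lem:CC} the natural map is the pullback $H^*(X;A)\to H^*(Y;A)$ in singular cohomology. To cover both categories at once we replace spheres by the affine quadrics $Q_k=\{z\in\mathbb C^{k+1}:\sum z_i^2=1\}$, which are complex manifolds because $\sum z_i\,dz_i\ne0$ on $Q_k$. Writing $z=u+iv$, the equations are $|u|^2=1+|v|^2$ and $u\cdot v=0$, and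
\[
(u,v)\mapsto\bigl(\sqrt{1+r^2|v|^2}\;u/|u|,\ rv\bigr),\qquad r\in[0,1],
\]
is a deformation retraction of $Q_k$ onto $S^k$ that commutes with $z\mapsto-z$. Hence $Q_k\simeq S^k$ is $(k-1)$-connected and $Q_k/\{\pm1\}\simeq\mathbb{RP}^k$.

\emph{Degree $n+1$.} Let $X$ be a point, $Y=Q_{n+1}$ and $A=\mathbb Z$. The fiber is $n$-connected, and $0=H^{n+1}(X;\mathbb Z)\to H^{n+1}(Y;\mathbb Z)=\mathbb Z$ is not surjective.

\emph{Degree $n+2$.} Let $r=n+2$, $X=Q_r/\{\pm1\}$, $X'=Q_{r-1}/\{\pm1\}$, $Y=(Q_r\times Q_{r-1})/\{\pm1\}$ with the diagonal action, and $A=\mathbb Z/2$. The actions are free and holomorphic. The projection $f\colon Y\to X$ is a surjective submersion with $n$-connected fiber $Q_{r-1}\simeq S^{n+1}$. Let $w\in H^1(X;\mathbb Z/2)$ and $w'\in H^1(X';\mathbb Z/2)$ be the classes of the double covers $Q_r\to X$ and $Q_{r-1}\to X'$. The class $w$ restricts to the class of $S^r\to\mathbb{RP}^r$, which generates the ring $H^*(\mathbb{RP}^r;\mathbb Z/2)=(\mathbb Z/2)[w]/(w^{r+1})$, so $w^r\ne0$. The double cover $Q_r\times Q_{r-1}\to Y$ is the pullback of the first cover along $f$ and of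 the second along the other projection $f'\colon Y\to X'$. Hence $f^*w=f'^*w'$ and $f^*(w^r)=f'^*(w'^{\,r})=0$, because $H^r(\mathbb{RP}^{r-1};\mathbb Z/2)=0$. So $f^*$ is not injective in degree $r=n+2$.
\end{proof}

\section{The converse}\label{sec:converse}

In the proof of Theorem~\ref{thm:B} a single fiber was isolated by a skyscraper sheaf. Such a sheaf is not of the form $\mathcal O(M)$, so in Theorem~\ref{thm:converse} the fiber over $x$ is isolated by a change of groupoid: $G^x$ has the cohomology of a point, and all fibers of $f^x$ are copies of the fiber of $f$ over $x$.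

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Fix $x$ and put $S=s^{-1}(x)$, the manifold of objects of $G^x$; an arrow $(a,g')$ goes from $g'$ to $ag'$. On objects $f^x$ is $(y,g)\mapsto g$. As $P\to G^0$ is a surjective submersion, $P_x$ is a nonempty manifold. The space that plays the role of $P$ for $f^x$ is
\[
\{((y,g),(a,g')):(y,g)\in P_x,\ ag'=g\}\cong P_x\times S,
\]
since $a=gg'^{-1}$ is determined by the other data. Its map to the objects of $G^x$ is the projection to $S$, a surjective submersion. The fiber over $g'$ is $P_x$, with $H\ltimes P_x$ acting along the identity anchor, so every fiber of $f^x$ is isomorphic to $H\ltimes P_x$.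

Thus (a) implies (b) by Theorem~\ref{thm:main} for $f^x$ with $\Lambda=\mathbb Z$, and (c) is a special case of (b). Assume (c). The map $(a,g')\mapsto(ag',g')$ identifies $G^x$ with the pair groupoid of $S$, so $B^pG^x=S^{p+1}$ with faces omitting one entry. Let $\eta(z_0,\dots,z_p)=(1_x,z_0,\dots,z_p)$, also for $p=-1$ with $S^0$ a point. Then $d_0\eta=\mathrm{id}$ and $d_{i+1}\eta=\eta d_i$, so $\eta_*$ contracts the augmented complex $\cdots\to S_j(S^2)\to S_j(S^1)\to S_j(S^0)\to0$ for each $j$, where $S^k$ denotes the $k$-fold power of $S$. Apply the exact functor $(\,\cdot\,)^\vee=\operatorname{Hom}(\,\cdot\,,\mathbb Q/\mathbb Z)$ and Lemma~\ref{lem:filter}, with $j$ as second grading: $S_*(B^\bullet G^x)^\vee$ has the cohomology of a point. The sheaves $\mathcal O(N)$ and $(f^x)^{\bullet-1}\mathcal O(N)$ are constant with stalk $\mathbb Q/\mathbb Z$ and identity comorphisms. By Lemma~\ref{lem:CC} the source of the natural map is $\mathbb Q/\mathbb Z$ in degree $0$ and zero otherwise, the target is $H_j(B(H\ltimes P_x);\mathbb Z)^\vee$ in degree $j$, and in degree $0$ the map sends constants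 to constants, so it is dual to the augmentation $H_0\to\mathbb Z$. Bijectivity in degrees $\le n$ says that $H_j^\vee=0$ for $1\le j\le n$ and that the dual of the augmentation is bijective. Since $(\,\cdot\,)^\vee$ is exact and kills no nonzero group, $H_j=0$ for $1\le j\le n$ and the augmentation has zero kernel and cokernel. This is (a).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Lackman}
Joshua Lackman, \emph{The van Est Map on Geometric Stacks}, arXiv:2205.02109 (2022).

\bibitem{Segal}
Segal, \emph{Categories and cohomology theories}.

\end{thebibliography}
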